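# Repelling periodic points of $e^z+a$ and the hairs that land on them

## 1. Repelling cycles when the singular value does not escape

For $a\in\mathbb C$ let $f_a(z)=e^z+a$, and let $I(f_a)=\{z\in\mathbb C: f_a^n(z)\to\infty\}$ be its escaping set.

**Theorem 1.** Let $a\in\mathbb C$ with $a\notin I(f_a)$ (the orbit of $a$ may be bounded or unbounded). Then every repelling periodic point of $f_a$ is the landing point of a periodic hair.

Let us unpack the words. The map $f=f_a$ omits the value $a$, and every other value has logarithms: the solutions of $f(y)=z\neq a$ are the values of $\log(z-a)$. So $a$ is the only obstruction to defining inverse branches; it is the unique singular value, and its orbit $a_j=f^j(a)$, with $a_0=a$, governs the dynamics. Since $|a_{j+1}-a|=e^{\operatorname{Re}a_j}$, the orbit of $a$ is unbounded exactly when $\sup_j\operatorname{Re}a_j=\infty$.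

A point $z_0$ of exact period $n$ has a cycle $z_{i+1}=f(z_i)$ (indices mod $n$) and a multiplier $\lambda=(f^n)'(z_0)=\prod_i e^{z_i}$. It is repelling if $|\lambda|>1$, attracting if $|\lambda|<1$, parabolic if $\lambda$ is a root of unity, and irrationally indifferent if $|\lambda|=1$ but $\lambda$ is not a root of unity.

A hair of $f$ is an injective curve $\gamma:(0,\infty)\to I(f)$ with $\gamma(t)\to\infty$ as $t\to\infty$ which is a maximal curve of escaping points, that is, a path component of $I(f)$ with its endpoint (if any) removed. It is periodic if $f^c(\gamma)=\gamma$ for some $c\ge1$, and it lands at $z_0\in\mathbb C$ if $\gamma(t)\to z_0$ as $t\to0$.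

For an example of the hypothesis, take $a=\log(2\pi)+\frac{\pi i}2$. Then $e^a=2\pi i$, so $a_1=a+2\pi i$, and $f(a+2\pi i)=e^a+a=a+2\pi i$. The orbit of $a$ is finite, so $a\notin I(f)$. It ends at a fixed point with multiplier $e^{a+2\pi i}=2\pi i$, which is repelling, and Theorem 1 says that this fixed point is the landing point of a periodic hair.

The case that motivates the theorem is the following. Suppose that the orbit of $a$ is unbounded but $a\notin I(f_a)$. Then $f_a$ is criniferous: for every $z\in I(f_a)$ some iterate $f_a^N(z)$ can be connected to $\infty$ by an arc in $I(f_a)$ on which the iterates tend to $\infty$ uniformly. Moreover, the following is known (Rempe).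

1. (i) All periodic hairs of $f_a$ land.
2. (ii) Every periodic point of $f_a$, with the exception of at most one periodic orbit, is the landing point of a periodic hair.
3. (iii) This exceptional orbit, if it exists, cannot be parabolic.

Whether the exceptional orbit can be repelling is a question from Benini and Rempe, "A landing theorem for entire functions with bounded post-singular sets", arXiv:1711.10780 (2017). Theorem 1 answers it: there is no $a$ with unbounded orbit, $a\notin I(f_a)$, and a repelling periodic point that is not the landing point of any periodic hair. In full: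

**Corollary 2.** Let $a\notin I(f_a)$ have unbounded orbit. A periodic point of $f_a$ is the landing point of a periodic hair if and only if it is repelling. Hence the exceptional orbit in (ii) exists if and only if $f_a$ has an irrationally indifferent cycle, and then it is that cycle.

From now on $a\notin I(f)$ is fixed, and so is a repelling cycle $z_0,\dots,z_{n-1}$ with multiplier $\lambda$. Letters $C,C_1,C_2,\dots$ denote constants depending only on $a$ and the cycle (a plain $C$ may change from line to line), and "$M$ large" means larger than such a constant. $\operatorname{Log}$ is the principal branch of the logarithm, and $H_X=\{\operatorname{Re}z>X\}$.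

## 2. Hairs with bounded addresses, their tails, and pulling a tail back

Let $F(t)=e^t-1$. For $t>0$ we have $F(t)>t$, and $0$ is the only fixed point of $F$ on $[0,\infty)$; so $F^k(t)\to\infty$ and $F^{-k}(t)\to0$. Sequences $s=s_1s_2s_3\dots$ of integers are called addresses, $\sigma$ is the shift, and a bar denotes periodic repetition.

**Fact 3** (Schleicher–Zimmer, *Escaping points of exponential maps*, J. London Math. Soc. 67 (2003); Förster–Rempe–Schleicher, *Classification of escaping exponential maps*, Proc. AMS 136 (2008)). Let $a\notin I(f)$. For every bounded $s\in\mathbb Z^{\mathbb N}$ there is a hair $g_s:(0,\infty)\to I(f)$ with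
$$f(g_s(t))=g_{\sigma s}(F(t)),\tag{1}$$
$$g_s(t)=t+2\pi i s_1+o(1)\quad(t\to\infty).\tag{2}$$
If $s$ is periodic, $g_s$ is a periodic hair.

So far to the right $g_s$ runs at height about $2\pi s_1$, its image at height about $2\pi s_2$, and so on. The next lemma says how far to the right is enough.

**Lemma 4.** Let $s$ be eventually periodic with $|s_j|\le P$, and let $t_0>0$ satisfy $(2\pi P+|a|+2)e^{-t_0}\le\frac14$. Then for $t\ge t_0$
$$|g_s(t)-t-2\pi i s_1|\le\tfrac12,\tag{3}$$
$$g_s(t)=\operatorname{Log}\big(g_{\sigma s}(F(t))-a\big)+2\pi i s_1.\tag{4}$$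

*Proof.* Put $h_j(t)=g_{\sigma^js}(F^j(t))-F^j(t)-2\pi i s_{j+1}$. Only finitely many sequences $\sigma^js$ occur and $F^j(t_0)\to\infty$, so by (2) $|h_j|\le1$ on $[t_0,\infty)$ for all large $j$. Suppose $|h_{j+1}|\le1$ on $[t_0,\infty)$. Since $F^{j+1}(t)=e^{F^j(t)}-1$,
$$g_{\sigma^{j+1}s}(F^{j+1}(t))-a=e^{F^j(t)}(1+\delta),\qquad \delta=(-1+2\pi i s_{j+2}+h_{j+1}(t)-a)\,e^{-F^j(t)},$$
and $|\delta|\le(2\pi P+|a|+2)e^{-t_0}\le\frac14$. By (1) the left side equals $\exp(g_{\sigma^js}(F^j(t)))=e^{F^j(t)}e^{h_j(t)}$. Hence $h_j-\operatorname{Log}(1+\delta)\in2\pi i\mathbb Z$. This difference is continuous in $t$ and tends to $0$ as $t\to\infty$, so it is $0$: $h_j=\operatorname{Log}(1+\delta)$ and $|h_j|\le2|\delta|\le\frac12$. Induct down to $j=0$. This gives (3). For $j=0$ the displayed formula also gives $\operatorname{Log}(g_{\sigma s}(F(t))-a)=t+\operatorname{Log}(1+\delta)=t+h_0(t)$, which is (4). $\square$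

**Definition.** The cycle is *accessible* if some $g_s$ with $s$ periodic lands at one of its points.

If $g_s$ lands at $z_i$, then $f^c(g_s(t))=g_{\sigma^cs}(F^c(t))$ shows, as $t\to0$, that $g_{\sigma^cs}$ lands at $z_{i+c}$. So for an accessible cycle every point is the landing point of a periodic hair, and Theorem 1 follows once we show that our cycle is accessible.

Two tools will be used again and again.

**Lemma 5 (uniqueness of lifts).** Let $\pi$ be a local homeomorphism (for example $\pi=f^m$). If $h_1,h_2$ are continuous on a connected set, $\pi h_1=\pi h_2$, and $h_1,h_2$ agree at one point, then $h_1=h_2$.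

*Proof.* The set of agreement is closed, and it is open because $\pi$ is locally injective. $\square$

**Lemma 6 (pulling back a tail).** Let $V\subsetneq\mathbb C$ be a simply connected domain, and let $\Lambda:V\to V$ be holomorphic with $f^c\circ\Lambda=\mathrm{id}$, $\Lambda(z_0)=z_0$ and $|\Lambda'(z_0)|<1$. Then $\Lambda^q\to z_0$ locally uniformly on $V$. If moreover $\sigma^cs=s$ and $T>0$ are such that $g_s([T,\infty))\subset V$ and
$$\Lambda\big(g_s(F^c(t))\big)=g_s(t)\qquad(t\ge T),$$
then $g_s$ lands at $z_0$.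

*Proof.* Transport $\Lambda$ to the unit disc by a Riemann map taking $0$ to $z_0$. We get a self-map of the disc fixing $0$ with derivative of modulus $<1$. By the Schwarz lemma it is a strict contraction towards $0$ on each smaller disc, so its iterates tend to $0$ locally uniformly.

Let $\tau_q=F^{-qc}(T)$ for $q\ge-1$; thus $\tau_{-1}=F^c(T)$, $\tau_0=T$, $\tau_q\to0$. Suppose $g_s([\tau_q,\infty))\subset V$, which holds for $q=0$. The curves $\tau\mapsto\Lambda(g_s(\tau))$ and $\tau\mapsto g_s(F^{-c}(\tau))$ on $[\tau_q,\infty)$ are both lifts of $g_s|_{[\tau_q,\infty)}$ under $f^c$: for the second, $f^c(g_s(F^{-c}(\tau)))=g_{\sigma^cs}(\tau)=g_s(\tau)$. They agree for $\tau\ge F^c(T)$ by hypothesis, so they coincide by Lemma 5. Hence $g_s([\tau_{q+1},\infty))=\Lambda(g_s([\tau_q,\infty)))\subset V$, and by induction this holds for all $q$. The same identity gives $g_s([\tau_{q+1},\tau_q])=\Lambda^{q+1}(A)$ with $A=g_s([T,F^c(T)])$, a compact subset of $V$. So these arcs converge uniformly to $z_0$. $\square$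

## 3. The parameter $a=-2$ by hand

Let $f(z)=e^z-2$. The function $e^x-x-2$ is strictly convex, positive at $-2$, negative at $0$ and positive at $2$. So $f$ has exactly two real fixed points, $x_-\in(-2,0)$ and $x_+\in(0,2)$, with multipliers $e^{x_-}<1<e^{x_+}$. On $(-\infty,0]$ the map is increasing with values in $(-2,-1]$, $f(x)>x$ to the left of $x_-$, and $f(x)<x$ on $(x_-,0]$. So all orbits in $(-\infty,0]$ converge to $x_-$; in particular $a=-2\notin I(f)$.

Put $V=\mathbb C\setminus(-\infty,0]$. For $p\in\mathbb Z$ the function $L_p(z)=\operatorname{Log}(z+2)+2\pi ip$ is holomorphic on $V$, and $f\circ L_p=\mathrm{id}$. Moreover $L_p(V)\subset V$: if $L_p(x)\in(-\infty,0]$, then $x=f(L_p(x))\in(-2,-1]$, so $x\notin V$.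

Now take any repelling cycle. A cycle point in $(-\infty,0]$ would have an orbit converging to $x_-$, hence would be $x_-$, which is attracting. So $z_i\in V$ for all $i$. From $e^{z_i}=z_{i+1}+2$ we get integers $p_i$ with $z_i=L_{p_i}(z_{i+1})$. The map $\Lambda=L_{p_0}\circ L_{p_1}\circ\dots\circ L_{p_{n-1}}:V\to V$ satisfies $f^n\circ\Lambda=\mathrm{id}$ and fixes $z_0$ with derivative $1/\lambda$.

Let $s=\overline{p_0p_1\cdots p_{n-1}}$, $P=\max|p_i|$, and let $T\ge1$ be such that Lemma 4 applies with $t_0=T$. All shifts of $s$ have tails $g([T,\infty))$ with real part at least $\frac12$, so in $V$. Formula (4) says $L_{s_1}(g_{\sigma s}(F(t)))=g_s(t)$ for $t\ge T$. Using it $n$ times, for $\sigma^{n-1}s,\dots,\sigma s,s$, we get $\Lambda(g_s(F^n(t)))=g_s(t)$. Lemma 6 applies, and $g_s$ lands at $z_0$. For instance $x_+=\operatorname{Log}(x_++2)$, so $g_{\overline0}$ lands at $x_+$.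

Three things made this work. The domain $V$ is simply connected and omits $a$, so $\log(\cdot-a)$ has branches on it. The cut $(-\infty,0]$ is forward invariant, so these branches map $V$ into itself. And $V$ contains both the cycle and the tails of hairs.

## 4. Inverse branches on half-planes, and how the singular orbit stops them

We use four classical facts. The first three concern univalent functions.

1. *Koebe's $\frac14$-theorem.* If $B$ is univalent on $D(c,d)$, then $B(D(c,d))\supset D(B(c),\frac14|B'(c)|d)$. Hence, if $B$ omits $p$, then $|B'(c)|/|B(c)-p|\le4/d$.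
2. *Growth theorem.* If $h$ is univalent on the unit disc with $h(0)=0$, $h'(0)=1$, then $|z|(1+|z|)^{-2}\le|h(z)|\le|z|(1-|z|)^{-2}$.
3. *Distortion theorem.* For the same $h$, $(1-|z|)(1+|z|)^{-3}\le|h'(z)|\le(1+|z|)(1-|z|)^{-3}$.
4. *Borel–Carathéodory.* If $\varphi$ is holomorphic near $|z|\le R$, $\varphi(0)=0$ and $\operatorname{Re}\varphi\le A$ there, then $|\varphi'(0)|\le2A/R$, and $|\varphi(z)|\le2rA/(R-r)$ for $|z|\le r<R$.

**Lemma 7.** Suppose $a_c\notin H_X$ for $0\le c\le m-1$, and $f^m(x)\in H_X$. There is a unique holomorphic $B:H_X\to\mathbb C$ with $f^m\circ B=\mathrm{id}$ and $B(f^m(x))=x$ (a *branch of $f^{-m}$*). It is univalent. If also $a_m\notin H_X$, then $B$ omits $a$. If $z_i\notin H_X$ for all $i$, then $B$ omits all $z_i$. If $B$ omits $p$, then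
$$\frac{|B'(z)|}{|B(z)-p|}\le\frac4{\operatorname{Re}z-X}\qquad(z\in H_X).\tag{5}$$

*Proof.* Put $B_0=\mathrm{id}$. Suppose a branch $B_c$ of $f^{-c}$, $c<m$, with $B_c(f^m(x))=f^{m-c}(x)$ is given. If $B_c(z)=a$, then $z=f^c(B_c(z))=a_c\in H_X$, which is excluded. So $\log(B_c-a)$ has holomorphic branches on the simply connected set $H_X$. At $f^m(x)$ the value of $B_c-a$ is $f^{m-c}(x)-a=\exp(f^{m-c-1}(x))$; let $B_{c+1}$ be the branch with value $f^{m-c-1}(x)$ there. Then $f\circ B_{c+1}=B_c$, and $B=B_m$ is as desired. Uniqueness is Lemma 5, and univalence follows from $f^m\circ B=\mathrm{id}$. If $B(z)=a$ then $z=a_m$; if $B(z)=z_i$ then $z=f^m(z_i)$ is a cycle point. This gives the statements on omitted values. Finally, (5) is the $\frac14$-theorem on $D(z,\operatorname{Re}z-X)$. $\square$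

Estimate (5) will be integrated along paths: it bounds the variation of $\log(B-p)$ by $4\int|dz|/(\operatorname{Re}z-X)$. A horizontal segment between distances $d_1<d_2$ from the line $\{\operatorname{Re}z=X\}$ contributes $\log(d_2/d_1)$ to this integral, and a vertical segment of length $L$ at distance $d$ contributes $L/d$.

For $a=-2$ and $X=0$ the whole singular orbit lies in $(-\infty,0]$, so all branches of all $f^{-m}$ exist on $H_0$. To see the lemma stop, take $f_0(z)=e^z$ and $X=\frac12$, just as an illustration of the mechanism (here $a=0$ escapes): $a_0=0\notin H_X$ but $a_1=1\in H_X$. The branch $\operatorname{Log}z$ of $f^{-1}$ takes the value $a=0$ at $z=1$, and $\log\operatorname{Log}z$ changes by $2\pi i$ around $z=1$, so it is not a branch of $f^{-2}$ on $H_X$.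

The sensible first attempt at Theorem 1 is to imitate Section 3: choose a far right half-plane or a plane with a forward invariant cut, and pull tails of hairs back infinitely often along the cycle. If the orbit of $a$ is unbounded, this breaks in two places. First, $\sup\operatorname{Re}a_j=\infty$, so every $H_X$ meets the singular orbit, and Lemma 7 gives nothing beyond the first entry time: only finitely many pullbacks are available. Secondly, suppose that we try to cut: we join a point $a_l$ far to the right to $\infty$ by the horizontal ray $a_l+x$, $x\ge0$. Its image is the straight ray $a+e^x(u-a)$, where $u=a_{l+1}$. If $\operatorname{Im}(u-a)\ne0$, the image of that ray is $a+\exp(a+e^x(u-a))$, whose argument about $a$ is $\operatorname{Im}a+e^x\operatorname{Im}(u-a)$. It is unbounded, so this curve winds around $a$ infinitely often, and all control of imaginary parts is lost. A forward invariant cut cannot be built in this way.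

The proof gets past both points by making finitely many steps suffice. If the singular orbit stays left of $\{\operatorname{Re}z=M\}$ for a time of order $M^2$, then Proposition 8 below finds a landing hair by an area argument on a torus. If the orbit moves right quickly and then fails to move right again, Proposition 9 builds a cut from finitely many curves, stopping at the straight ray; its branches avoid that last ray because the ray lies too high.

## 5. Reduction to slow and fast singular orbits

**Proposition 8.** There are $C_1,M_*$ such that: if $M\ge M_*$ and $\operatorname{Re}a_j\le M$ for all $0\le j\le C_1M^2$, then the cycle is accessible.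

**Proposition 9.** There is $M_{**}$ such that the following holds. Let the orbit of $a$ be unbounded and the cycle not accessible. Let $l\ge1$, $M_0=\max_{j<l}\operatorname{Re}a_j$, $M'=\operatorname{Re}a_l$, with
$$M'>M_0\ge M_{**},\qquad l\le C_1M_0^2,\qquad g:=\min(1,M'-M_0)\ge M'^{-3}.\tag{6}$$
Then $\operatorname{Re}a_{l+1}\ge M'+2$.

Here $g$ is a number, not a hair; hairs always carry their address.

**Proof of Theorem 1 from Propositions 8 and 9.** Suppose the cycle is not accessible. By Proposition 8, for every $X\ge M_*$,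
$$\text{the first time }j\text{ with }\operatorname{Re}a_j>X\text{ exists and is at most }C_1X^2.\tag{7}$$
In particular the orbit of $a$ is unbounded. (So for bounded orbits Proposition 8 alone proves the theorem.)

**A starting time.** We look for $l$ satisfying (6); the only delicate condition is the one on the gap $g$. Let $k$ be a large integer, in particular $k>\operatorname{Re}a$. Consider the strictly increasing sequence of record values of $\operatorname{Re}a_j$, $j\ge0$. Let $\varrho_0$ be the last record below $k$, let $\varrho_1<\dots<\varrho_N$ be those in $[k,k+1]$ (possibly $N=0$), and let $\varrho_{N+1}$ be the next one. The records $\varrho_1,\dots,\varrho_N$ occur at different times before the first time with $\operatorname{Re}a_j>k+1$, so $N\le C_1(k+1)^2+1$ by (7). The $N+1$ gaps between $\varrho_0<k$ and $\varrho_{N+1}>k+1$ cover $[k,k+1]$, so some consecutive pair $M_0=\varrho_i<M'=\varrho_{i+1}$ satisfies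
$$M'-M_0\ge\frac1{N+1}\ge k^{-3}\ge M'^{-3},$$
because $M'\ge\varrho_1\ge k$. At the first time $j$ with $\operatorname{Re}a_j\ge k$ we have $j\ge1$ and $\operatorname{Re}a_{j-1}\le\varrho_0$, so $k\le|a_j|\le e^{\varrho_0}+|a|$. Hence $M_0\ge\varrho_0\ge\log(k-|a|)\ge\max(M_*,M_{**})$ for $k$ large. Let $l\ge1$ be the time of the record $M'$, that is, the first time with $\operatorname{Re}a_l>M_0$. Then $M_0=\max_{j<l}\operatorname{Re}a_j$, and $l\le C_1M_0^2$ by (7). So (6) holds.

**Induction.** By Proposition 9, $\operatorname{Re}a_{l+1}\ge M'+2$. Then $l+1$ is the first time with $\operatorname{Re}a_j>M'$, so $l+1\le C_1M'^2$ by (7). Thus (6) holds for $l+1$ with $(M_0,M')$ replaced by $(M',\operatorname{Re}a_{l+1})$ and with $g=1$. Inductively $\operatorname{Re}a_{j+1}\ge\operatorname{Re}a_j+2$ for all $j\ge l$. So $a_j\to\infty$, i.e. $a\in I(f)$, a contradiction. $\blacksquare$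

## 6. Slow singular orbits: an area argument on a torus

We prove Proposition 8. In a linearizing coordinate $w$ at the cycle, $f^n$ becomes $w\mapsto\lambda w$, and a landing periodic hair becomes a curve that is invariant under some $w\mapsto\lambda^Nw$. We build a chain of pieces of curve in the $w$-plane, moving outward, and show that it must close up modulo powers of $\lambda$. The reason is that the torus $(\mathbb C\setminus\{0\})/\langle\lambda\rangle$ has finite area in the coordinate $\log w$: pieces that never overlap cannot move outward at a definite speed for long.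

The constants are chosen in this order: $C_2$ (depending on $n,\lambda$, in Step 7), then $C_3$ and $C_1>C_3$ (depending on $C_2,n,\lambda$), then $M_*$. Put $J=\lfloor C_1M^2\rfloor$, $K=\lceil C_2M\rceil$, $H=H_M$. Take $M$ large; in particular the cycle is disjoint from $H$ and $\operatorname{Re}a<M$. By hypothesis $a_j\notin H$ for $0\le j\le J$.

**Step 1: linearizing coordinates for all times.** We fix the coordinate and a good starting point $w_0$. Let $\psi_0$ be the entire function with $\psi_0(0)=z_0$, $\psi_0'(0)=1$, $\psi_0(\lambda w)=f^n(\psi_0(w))$ (the Poincaré function of the repelling point $z_0$). Put $\psi_i=f^i\circ\psi_0$ for $0\le i<n$ and $\psi_{i+nq}(w)=\psi_i(\lambda^qw)$ for $q\in\mathbb Z$. Then for all $j\in\mathbb Z$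
$$f\circ\psi_j=\psi_{j+1},\qquad\psi_{j+n}(w)=\psi_j(\lambda w),\qquad\psi_j(0)=z_{j\bmod n}.\tag{8}$$
All $\psi_j$ are local homeomorphisms: $\psi_0'\ne0$ near $0$, and the functional equation with $f'\neq0$ carries this to all of $\mathbb C$. Let $\psi_0$ be univalent on $D(0,\varepsilon)$.

Let $r_i=\min\{|w|:\operatorname{Re}\psi_{-i}(w)\ge M+70\}$, which exists because the real part of a non-constant entire function is unbounded above. By (8), $r_{i+n}=|\lambda|r_i$, so $i_0=\max\{i:r_i\le1\}$ exists. For $i\ge0$, $\psi_{-i}$ equals some $\psi_{i'}(\lambda^{-q}w)$ with $0\le i'<n$, $q\ge0$, so it is bounded on the unit disc by a constant independent of $i$ and $M$. Hence $r_i>1$ for $i\ge0$, and $i_0<0$. By Borel–Carathéodory for $\psi_0-z_0$ on the disc of radius $r_0$, where $\operatorname{Re}\psi_0\le M+70$, we get $1=|\psi_0'(0)|\le\frac2{r_0}(M+70-\operatorname{Re}z_0)$, so $r_0\le2(M+70-\operatorname{Re}z_0)$. As $r_{-nq}=|\lambda|^{-q}r_0\le1$ once $q\ge\log r_0/\log|\lambda|$, it follows that $|i_0|\le C\log M\le M$.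

For $k\ge1$ we have $r_{i_0+k}>1$ by the choice of $i_0$. Writing $k=nq+k'$ with $1\le k'\le n$, we get $r_{i_0+k}=|\lambda|^qr_{i_0+k'}>|\lambda|^q$, hence
$$r_{i_0+k}>|\lambda|^{(k-n)/n}\qquad(k\ge1).\tag{9}$$
Also $r_{i_0}=r_{i_0+n}/|\lambda|>1/|\lambda|$. Choose $w_0$ with $|w_0|=r_{i_0}\in(1/|\lambda|,1]$ and $\operatorname{Re}\psi_{-i_0}(w_0)\ge M+70$; equality holds since $\operatorname{Re}\psi_{-i_0}<M+70$ on $|w|<r_{i_0}$. For $i>i_0$ we have $r_i>1\ge|w_0|$, so $\operatorname{Re}\psi_{-i}(w_0)<M+70$. Therefore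
$$|\psi_{-i}(w_0)-a|=e^{\operatorname{Re}\psi_{-i-1}(w_0)}<e^{M+70}\qquad(i\ge i_0).\tag{10}$$

**Step 2: the chain, and inverses of the linearizers.** We now define the pieces. Let
$$E=\{\operatorname{Re}z>M+1,\ |z-a|<e^{4M}\},\qquad u=a+e^{M+70}\in E;$$
$E$ is convex. We construct inductively, for $0\le k\le K$, points $w_k$ such that $\zeta_k:=\psi_{-(i_0+k)}(w_k)$ satisfies
$$\operatorname{Re}\zeta_k=M+70,\quad|\operatorname{Im}\zeta_k|\le2e^{M+70},\quad\big|\log|w_k|\big|\le8Mk+\log|\lambda|\tag{11}$$
(so $\zeta_k\in E$), and univalent maps $\chi_k:E\to\mathbb C\setminus\{0\}$ with $\psi_{-(i_0+k)}\circ\chi_k=\mathrm{id}$ and $\chi_k(\zeta_k)=w_k$. For $k=0$, (11) follows from (10) with $i=i_0$ and the choice of $w_0$.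

*Construction of $\chi_k$, given (11).* The idea is to go so far back that we are in the disc where $\psi_0$ is univalent. Let
$$q=K+\Big\lceil\frac{37M+8MK}{\log|\lambda|}\Big\rceil,\qquad m=nq-(i_0+k).$$
Since $i_0<0$, $k\le K\le q$ and $|i_0|\le M$, we have $0\le m\le nq+M\le CM^2\le J$ for suitable $C_1$. Let $B:H\to\mathbb C$ be the branch of $f^{-m}$ with $B(\zeta_k)=\psi_{-nq}(w_k)=\psi_0(\lambda^{-q}w_k)$. It exists by Lemma 7, since $f^m(\psi_{-nq}(w_k))=\psi_{-(i_0+k)}(w_k)=\zeta_k$, and it omits $z_0$. By (11), $|\lambda|^{-q}|w_k|\le e^{-37M}|\lambda|^{1-K}$, which is less than $\varepsilon/2$, so the growth theorem gives $|\psi_0(\lambda^{-q}w_k)-z_0|\le4|\lambda|^{-q}|w_k|$.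

Any $z\in E$ can be joined to $\zeta_k$ in $H$ by going horizontally to real part $2e^{4M}$, vertically, and horizontally back. The horizontal parts start and end at distance at least $1$ from $\{\operatorname{Re}z=M\}$, and the vertical part has length at most $2e^{4M}$ at distance $2e^{4M}-M$. So $\int|dz|/(\operatorname{Re}z-M)\le2\log(2e^{4M})+2\le9M$. By (5) with $p=z_0$,
$$|B(z)-z_0|\le e^{36M}|\psi_0(\lambda^{-q}w_k)-z_0|\le4e^{36M}|\lambda|^{-q}|w_k|\le4e^{-M}|\lambda|^{1-K}<\varepsilon/4.$$
Hence $B(E)\subset D(z_0,\varepsilon/4)\subset\psi_0(D(0,\varepsilon))$ by the $\frac14$-theorem. Put $\chi_k=\lambda^q(\psi_0|_{D(0,\varepsilon)})^{-1}\circ B$ on $E$. It is univalent, it is never $0$ because $B$ omits $z_0$, $\chi_k(\zeta_k)=w_k$, and $\psi_{-(i_0+k)}\circ\chi_k=f^m\circ\psi_0(\lambda^{-q}\chi_k)=f^m\circ B=\mathrm{id}$.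

**Step 3: from $k$ to $k+1$.** We define $w_{k+1}$ and verify (11) for it. Let $k<K$ and put $w_{k+1}=\chi_k(u)$. Since $f(\zeta_{k+1})=\psi_{-(i_0+k)}(w_{k+1})=u=a+e^{M+70}$, we have
$$\zeta_{k+1}=M+70+2\pi ip_{k+1},\qquad p_{k+1}\in\mathbb Z.$$
Let $\gamma_k\subset E$ run from $\zeta_k$ horizontally to real part $\operatorname{Re}u$, then vertically to $u$. In $\int_{\gamma_k}|dz|/(\operatorname{Re}z-M-1)$ the horizontal part, between distance $69$ and distance at most $e^{M+70}$, contributes at most $M+71$. The vertical part has length at most $2e^{M+70}+|a|$ at distance at least $\frac12e^{M+70}$ and contributes at most $5$. So the integral is at most $M+80\le2M$.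

*Size of $w_{k+1}$.* For $z\in\gamma_k$, $\operatorname{dist}(z,\partial E)=\operatorname{Re}z-M-1$, because the circle $|z-a|=e^{4M}$ is much farther away. As $\chi_k$ is univalent on $E$ and omits $0$, the $\frac14$-theorem gives $|d\log\chi_k|\le4|dz|/(\operatorname{Re}z-M-1)$. So $\log\chi_k$ varies by at most $8M$ along $\gamma_k$, from $\log w_k$ to $\log w_{k+1}$. This gives the last part of (11) for $k+1$.

*Height of $\zeta_{k+1}$.* We compare $\psi_{-(i_0+k+1)}(w_{k+1})$ with $\psi_{-(i_0+k+1)}(w_0)$, which (10) controls. For $0\le q'\le k$ let $h=\psi_{-(i_0+k)}\circ\chi_{q'}$ on $E$. Then $f^{k-q'}\circ h=\psi_{-(i_0+q')}\circ\chi_{q'}=\mathrm{id}$, so by Lemmas 5 and 7 $h$ is the restriction to $E$ of a branch of $f^{-(k-q')}$ on $H$. It omits $a$, because $k-q'\le K\le J$. The function $\psi_{-(i_0+k+1)}\circ\chi_{q'}$ is a branch of $\log(h-a)$, so by (5) it varies by at most $8M$ along $\gamma_{q'}$: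
$$|\psi_{-(i_0+k+1)}(w_{q'+1})-\psi_{-(i_0+k+1)}(w_{q'})|\le8M.$$
Summing over $q'=0,\dots,k$ and using (10), $|\operatorname{Im}\zeta_{k+1}|\le e^{M+70}+|a|+8M(K+1)\le2e^{M+70}$. This completes the induction.

It is tempting to finish by pigeonhole on the points $\zeta_k$, of which there are finitely many candidates. But $\zeta_k=\zeta_{k'}$ says nothing about $w_k$ and $w_{k'}$, since the linearizers are far from injective. What we need is a coincidence of $w_k$-values modulo powers of $\lambda$. The next step provides points for which any such coincidence is automatically exact.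

**Step 4: good points do not return soon.** Let $\mathcal G=\{\operatorname{Re}z>M+1,\ \cos\operatorname{Im}z\le-\frac12\}$. These are points that $f$ sends far to the left. We claim:
$$\text{if }z'\in\mathcal G\text{ and }1\le s\le C_3M^2,\text{ then }\operatorname{Re}f^s(z')\le M+1.\tag{12}$$
First, $\operatorname{Re}f(z')\le\operatorname{Re}a-\frac12e^{M+1}<0$. Since $\frac12e>1$, for large $M$ we get $|f^2(z')-a|=e^{\operatorname{Re}f(z')}\le e^{-e^M}$. So from time $2$ on, the orbit of $z'$ shadows that of $a$. Put $\eta_j=|f^{j+2}(z')-a_j|$. Since $|e^\delta-1|\le2|\delta|$ for $|\delta|\le1$ and $\operatorname{Re}a_j\le M$ for $j\le J$, we have $\eta_{j+1}\le2e^M\eta_j$ as long as $\eta_j\le1$. So $\eta_j\le(2e^M)^je^{-e^M}<\frac12$ for $0\le j\le C_3M^2$, $M$ large (recall $C_3<C_1$), and then $\operatorname{Re}f^{j+2}(z')\le M+\frac12$. This proves (12).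

**Step 5: covering the paths by discs.** We cover $\gamma_k$ by discs on which $\log\chi_k$ has bounded distortion, and which contain many good points. For $k<K$ choose successive centres $c_{k,1}=\zeta_k,\dots,c_{k,\nu_k}=u$ on $\gamma_k$ and discs $D_{k,i}=D(c_{k,i},\rho_{k,i})$ with $\rho_{k,i}=(\operatorname{Re}c_{k,i}-M-1)/8$ and $|c_{k,i+1}-c_{k,i}|\le\rho_{k,i}$, as follows. On the horizontal part $d=\operatorname{Re}c-M-1$ starts at $69$ and increases by factors $\frac98$ (the last step, to the corner, possibly shorter). On the vertical part the steps have length $\rho$ (the last possibly shorter).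

*Number.* On the horizontal part $d\le e^{M+70}$, so there are at most $\log\frac{\operatorname{Re}u-M-1}{69}/\log\frac98+2\le8.5(M+67)+2$ centres. On the vertical part $\rho\ge e^{M+70}/16$ and the length is at most $2e^{M+70}+|a|$, so there are at most $33$ further centres. So $\nu_k\le10M$ for $M$ large.

*Multiplicity.* If $z\in D(c,d/8)$, then $d_z=\operatorname{Re}z-M-1$ satisfies $\frac78d\le d_z\le\frac98d$, so $d\in[\frac89d_z,\frac87d_z]$. Since $\log\frac97/\log\frac98<3$, at most $3$ non-corner discs of the horizontal part contain $z$. Adding the corner disc and the $33$ others, no point lies in more than $60$ of the discs with the same $k$.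

*Area of good points.* Each $\rho\ge69/8>2\pi$, $D(c,8\rho)\subset E$ and $D_{k,i}\subset\{\operatorname{Re}z>M+1\}$. The disc contains a square with horizontal and vertical sides of length $S=\sqrt2\rho\ge2\pi$. In each period of length $2\pi$ the condition $\cos y\le-\frac12$ holds on a set of length $\frac{2\pi}3$, and $\lfloor x\rfloor\ge x/2$ for $x\ge1$. So
$$\operatorname{area}(D_{k,i}\cap\mathcal G)\ge S\cdot\Big\lfloor\frac S{2\pi}\Big\rfloor\cdot\frac{2\pi}3\ge\frac{S^2}6=\frac{\rho^2}3.$$

*Distortion.* Let $v_k=\log\chi_k$ on $E$, univalent since $\chi_k$ is, with branches chosen so that $v_{k+1}(\zeta_{k+1})=v_k(u)$ (both are logarithms of $w_{k+1}$). The distortion theorem on $D(c,8\rho)$, at relative radius $\frac18$, gives $0.614\le|v_k'(z)/v_k'(c)|\le1.68$ on $D(c,\rho)$. So $\operatorname{diam}(v_k(D))^2\le(2\cdot1.68)^2\rho^2|v_k'(c)|^2$ and $\operatorname{area}(v_k(D\cap\mathcal G))\ge0.614^2\frac{\rho^2}3|v_k'(c)|^2$. As $3\cdot3.36^2/0.614^2<90$,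
$$\operatorname{diam}(v_k(D_{k,i}))^2\le90\operatorname{area}\big(v_k(D_{k,i}\cap\mathcal G)\big).\tag{13}$$

**Step 6: overlaps on the torus are exact.** Let $T=\mathbb C/(2\pi i\mathbb Z+(\log\lambda)\mathbb Z)$, a torus of area $2\pi\log|\lambda|$. Suppose $z\in D_{k,i}\cap\mathcal G$ and $z'\in D_{k',i'}\cap\mathcal G$ are such that $v_k(z)$ and $v_{k'}(z')$ project to the same point of $T$. That is, $\chi_k(z)=\lambda^e\chi_{k'}(z')=:w$ with $e\in\mathbb Z$. We show $z=z'$. By (8), $\psi_{-(i_0+k)}(w)=z$ and $\psi_{-(i_0+k')-ne}(w)=\psi_{-(i_0+k')}(\lambda^{-e}w)=z'$. With $s=k'-k+ne$ this gives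
$$f^s(z')=z\ \text{ if }s\ge0,\qquad f^{-s}(z)=z'\ \text{ if }s<0.$$
To bound $s$: by (11) and the $8M$-bound along $\gamma_k$, $\big|\log|\chi_k(c)|\big|\le8M(k+1)+\log|\lambda|$ at a centre $c$ of $\gamma_k$. On the disc, $v_k$ varies from its value at $c$ by at most $1.68\rho|v_k'(c)|\le1.68\rho\cdot\frac4{8\rho}<1$. So $\big|\log|\chi_k(z)|\big|\le8M(K+2)+\log|\lambda|$, and likewise for $\chi_{k'}(z')$. Hence $|e|\log|\lambda|\le16M(K+2)+2\log|\lambda|$, and $|s|\le K+n|e|\le C_3M^2$ for suitable $C_3$. As $\operatorname{Re}z,\operatorname{Re}z'>M+1$ and both points are good, (12) forces $s=0$, and hence $z=z'$.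

**Step 7: an overlap with $k\ne k'$ exists.** This is the area count. Suppose that a coincidence as in Step 6, with $k,k'<K$, always has $k=k'$. Then $s=0$ gives $e=0$, and $z=z'$. So all points of the sets $v_k(D_{k,i}\cap\mathcal G)$, $k<K$, over a given point of $T$ come from a single $k$ and a single $z$, and by the multiplicity bound the sets project to $T$ with total multiplicity at most $60$. By (13),
$$\sum_{k<K,\,i}\operatorname{diam}(v_k(D_{k,i}))^2\le90\cdot60\cdot2\pi\log|\lambda|.$$
On the other hand the chain moves outward. Since $\operatorname{Re}\psi_{-(i_0+K)}(w_K)=M+70$, the definition of $r_{i_0+K}$ and (9) give $|w_K|\ge r_{i_0+K}>|\lambda|^{(K-n)/n}$, while $|w_0|\le1$. Each centre $c_{k,i+1}$ lies in the closure of $D_{k,i}$, so going along all centres and using Cauchy–Schwarz with at most $10MK$ discs,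
$$\frac{K-n}n\log|\lambda|\le\log\frac{|w_K|}{|w_0|}\le\sum_{k<K,\,i}\operatorname{diam}v_k(D_{k,i})\le(10MK)^{1/2}\big(10800\,\pi\log|\lambda|\big)^{1/2}.$$
If $K\ge2n$, squaring gives $K\le432000\,\pi n^2M/\log|\lambda|$. This is false for $K\ge C_2M$ with $C_2=C_2(n,\lambda)$ large and $M$ large.

So a coincidence with $k\ne k'$ occurs, and by symmetry we may assume $k<k'<K$. From $s=0$ we get $k'-k=nN$ with $N\ge1$, $e=-N$, and $\chi_{k'}(z)=\lambda^N\chi_k(z)$ for some $z\in E$. By (8), $\psi_{-(i_0+k')}(\lambda^N\chi_k)=\psi_{-(i_0+k)}\circ\chi_k=\mathrm{id}$. So $\lambda^N\chi_k$ and $\chi_{k'}$ are lifts of the identity under the same map, agreeing at $z$, and Lemma 5 gives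
$$\chi_{k'}=\lambda^N\chi_k\quad\text{on }E.\tag{14}$$

**Step 8: consecutive pieces fit together.** We fix $k,k',N$ as in (14) and relate $\chi_r$ to $\chi_{r+1}$. For $k\le r<k'$ the map $\ell_r:=\psi_{-(i_0+r+1)}\circ\chi_r$ satisfies $f\circ\ell_r=\mathrm{id}$ on $E$, where $\operatorname{Re}(z-a)>0$, and $\ell_r(u)=\zeta_{r+1}$. Hence $\ell_r(z)=\operatorname{Log}(z-a)+2\pi ip_{r+1}$. Let $E'=\{z\in E:|z-a|>e^{M+1}\}$. It is connected: in polar coordinates $(\rho,\theta)$ about $a$ it is $\{e^{M+1}<\rho<e^{4M},\ \cos\theta>(M+1-\operatorname{Re}a)/\rho\}$, a union of arcs all crossing the ray $\theta=0$. For $z\in E'$ we have $\operatorname{Re}\ell_r(z)>M+1$ and, as $2\pi|p_{r+1}|\le2e^{M+70}$ by (11), $|\ell_r(z)-a|<e^{4M}$; so $\ell_r(z)\in E$. Both $\chi_r$ and $\chi_{r+1}\circ\ell_r$ are lifts of $\ell_r$ under $\psi_{-(i_0+r+1)}$ on $E'$, and at $u\in E'$ both equal $w_{r+1}$. So by Lemma 5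
$$\chi_r=\chi_{r+1}\circ\ell_r\quad\text{on }E'.\tag{15}$$

**Step 9: the periodic hair.** We assemble pieces of hairs into a $\lambda^N$-invariant curve. Let
$$s^r=p_rp_{r-1}\cdots p_{k+1}\,\overline{p_{k'}p_{k'-1}\cdots p_{k+1}}\qquad(k\le r\le k').$$
Then $\sigma s^{r+1}=s^r$, the first entry of $s^{r+1}$ is $p_{r+1}$, and $s^k=s^{k'}=:s$ is periodic with $\sigma^{nN}s=s$. Lemma 4 applies to these addresses with $t_0=2M$, as $2\pi|p_r|\le2e^{M+70}$. By (3), $g_{s^r}([t_0,F(t_0)])\subset E$ and $g_{s^r}(F(t_0))\in E'$ for $M$ large. By (4), $\ell_r(g_{s^r}(F(t_0)))=g_{s^{r+1}}(t_0)$, so by (15)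
$$\chi_r\big(g_{s^r}(F(t_0))\big)=\chi_{r+1}\big(g_{s^{r+1}}(t_0)\big)\qquad(k\le r<k').$$
Therefore
$$\Gamma(t)=\chi_r\big(g_{s^r}(F^{-(r-k)}(t))\big),\qquad t\in[F^{r-k}(t_0),F^{r-k+1}(t_0)],\ k\le r<k',$$
defines a continuous curve on $[t_0,F^{nN}(t_0)]$, and by (14) $\Gamma(F^{nN}(t_0))=\chi_{k'}(g_s(t_0))=\lambda^N\Gamma(t_0)$. Extend it continuously to $(0,F^{nN}(t_0)]$ by $\Gamma(F^{nN}(t))=\lambda^N\Gamma(t)$; then $\Gamma(t)\to0$ as $t\to0$.

Put $\Psi=\psi_{-(i_0+k)}$. Since $\Psi=f^{r-k}\circ\psi_{-(i_0+r)}$, we have $\Psi\circ\chi_r=f^{r-k}$ on $E$. So on $[t_0,F^{nN}(t_0)]$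
$$\Psi(\Gamma(t))=f^{r-k}\big(g_{s^r}(F^{-(r-k)}(t))\big)=g_{\sigma^{r-k}s^r}(t)=g_s(t).$$
For $t\le t_0$, (8) gives
$$f^{nN}(\Psi(\Gamma(t)))=\Psi(\lambda^N\Gamma(t))=\Psi(\Gamma(F^{nN}(t))),$$
and $f^{nN}(g_s(t))=g_s(F^{nN}(t))$. So, inductively on the intervals $[F^{-(q+1)nN}(t_0),F^{-qnN}(t_0)]$, $q\ge0$, the curves $\Psi\circ\Gamma$ and $g_s$ are lifts of the same curve under $f^{nN}$ which agree at the right endpoint. By Lemma 5, $\Psi\circ\Gamma=g_s$ on $(0,F^{nN}(t_0)]$. Hence $g_s(t)\to\Psi(0)\in\{z_0,\dots,z_{n-1}\}$ as $t\to0$: the periodic hair $g_s$ lands on the cycle. This proves Proposition 8. $\square$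

## 7. Fast singular orbits: a slit plane mapped into itself

We prove Proposition 9. Let $l,M_0,M',g$ be as in (6), with $M_0$ large (depending on $a$, the cycle and $C_1$). Put $u=a_{l+1}$, so $|u-a|=e^{M'}$, and suppose, for a contradiction, that $\operatorname{Re}u<M'+2$. We aim to construct a landing hair. The picture is that $u-a$, of modulus $e^{M'}$, has a real part much smaller than its modulus. It points almost straight up or down, so the ray $a+e^x(u-a)$ lies entirely at height about $e^{M'}$ or more, far above or below everything else.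

Let $H^+=H_{M_0}$. Since $a_j\notin H^+$ for $j<l$, Lemma 7 gives branches of $f^{-c}$ on $H^+$ for $c\le l$, and they omit $a$ if $c\le l-1$. Let $B^{(i)}$ ($0\le i\le l$) be the branch of $f^{-(l-i)}$ with $B^{(i)}(a_l)=a_i$, and $B=B^{(0)}$. By Lemma 5, $f\circ B^{(i)}=B^{(i+1)}$ for $i<l$. For $1\le j\le l$, $|a_j-a|=e^{\operatorname{Re}a_{j-1}}\le e^{M_0}$. Hence $M'\le e^{M_0}+|a|$ and $\log(1/g)\le3\log M'\le3(M_0+1)$. Note also $\operatorname{Re}a\le M_0$, as $l\ge1$.

**Step 1: $\operatorname{Re}u\ge-CM'^3$.** If $u$ were very far to the left, $f(u)$ would be so close to $a$ that a small disc around $a$ would be mapped into itself. Indeed, $B$ is univalent on $D(a_l,g)\subset H^+$, and $|B'(a_l)|=1/|(f^l)'(a)|=e^{-\sum_{j<l}\operatorname{Re}a_j}\ge e^{-lM_0}$. By the $\frac14$-theorem, $B(D(a_l,g/2))\supset D(a,r)$ with $r=\frac g8e^{-lM_0}$; so $f^l$ maps $D(a,r)$ into $D(a_l,g/2)$. Let $\theta=e^{-M'-1}$. For $|x-a|\le\theta r$ the Schwarz lemma gives $|f^l(x)-a_l|\le\theta g/2\le\theta/2$. Hence $|f^{l+1}(x)-u|\le e^{M'}\cdot2\cdot\theta/2<1$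 and $|f^{l+2}(x)-a|\le e^{\operatorname{Re}u+1}$. If $e^{\operatorname{Re}u+1}<\theta r$, then $f^{l+2}$ maps $\overline D(a,\theta r)$ into itself, so the orbit of $a$ stays in the compact set $\bigcup_{c\le l+1}f^c(\overline D(a,\theta r))$, contradicting unboundedness. So
$$\operatorname{Re}u\ge\log(\theta r)-1=-M'-2+\log\tfrac g8-lM_0\ge-CM'^3.$$
Together with $\operatorname{Re}u<M'+2$ this gives $|\operatorname{Re}(u-a)|\le CM'^3$, and therefore
$$|\operatorname{Im}(u-a)|\ge e^{M'}-CM'^3\ge|\operatorname{Re}(u-a)|.\tag{16}$$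

**Step 2: the curves.** We define the cuts. Let $m=l+1$ and, for $x\ge0$,
$$\beta_l(x)=a_l+x\in H^+,\qquad\beta_j=B^{(j)}\circ\beta_l\ (0\le j\le l),\qquad\beta_m(x)=f(\beta_l(x))=a+e^x(u-a),$$
and $K_j=\beta_j([0,\infty))$. Then $\beta_j(0)=a_j$, $f\circ\beta_j=\beta_{j+1}$, and all $\beta_j$ are injective. For $j\le l$, $\operatorname{Re}\beta_j=\log|\beta_{j+1}-a|\to\infty$ as $x\to\infty$, by downward induction. If $0\le j\le l$ and $\beta_j(x)=a$, then applying $f^{l-j}$ gives $a_l+x=a_{l-j}$. This is impossible for $j\ge1$, as $\operatorname{Re}a_{l-j}\le M_0<M'$; so $j=0$ and $x=0$. Let $\theta_j(x)$ be a continuous branch of $\arg(\beta_j(x)-a)$, for $x\ge0$ if $1\le j\le l$ and for $x>0$ if $j=0$, and put $q_j=\sup_{x,x'}|\theta_j(x)-\theta_j(x')|$. Since $e^{\beta_{j-1}}=\beta_j-a$, the function $\operatorname{Im}\beta_{j-1}$ is such a branch for $1\le j\le l$. So the $q_j$ control the heights of the curves.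

**Lemma 10 (winding).** $q_i\le Q:=8(l+1)(M_0+4)+8\log(1/g)+100$ for $0\le i\le l$.

*Proof.* By (6) and $\log(1/g)\le3(M_0+1)$, we have $\pi\le Q\le CM_0^3\le e^{M_0}$. Since $\operatorname{Re}(\beta_l-a)>0$, $q_l\le\pi$. We use downward induction: let $0\le i<l$ and suppose $q_r\le Q$ for $i<r\le l$. Estimating $\arg(B^{(i)}-a)$ along $\beta_l$ directly by (5) does not suffice, since $\int^\infty dx/x$ diverges. The remedy is to pass, whenever the point is far away, to a lower level by taking a logarithm.

*Levels.* The set $D_1=\{z\in H^+:|z-a|>e^{M_0}\}$ is connected: in polar coordinates about $a$ it is $\{\rho>e^{M_0},\ \cos\theta>(M_0-\operatorname{Re}a)/\rho\}$, and $0\le M_0-\operatorname{Re}a<e^{M_0}$. Any map $b(z)=\operatorname{Log}(z-a)+2\pi ip$ sends $D_1$ into $H^+$. If $A$ is a branch of $f^{-c}$ on $H^+$ ($1\le c\le l$), then $b=f^{c-1}\circ A$ satisfies $f\circ b=\mathrm{id}$, so it is of this form on $H^+$. Pick $z_1\in D_1$ and let $A^\flat$ be the branch of $f^{-(c-1)}$ on $H^+$ with $A^\flat(b(z_1))=A(z_1)$. Then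 $A=A^\flat\circ b$ on $D_1$ by Lemma 5, as both are lifts of $b$ under $f^{c-1}$. Put $A_l=B^{(i)}$ and $A_{r-1}=A_r^\flat$ for $i<r\le l$. So $A_r$ is a branch of $f^{-(r-i)}$, $A_i=\mathrm{id}$, and
$$A_r=A_{r-1}\circ b_r\ \text{ on }D_1,\qquad b_r=f^{r-1-i}\circ A_r=\operatorname{Log}(\cdot-a)+2\pi ip_r\qquad(i<r\le l).$$

*Size of the $p_r$.* For large $x$ all $\beta_r(x)$, $i\le r\le l$, lie in $D_1$. By downward induction on $r$, $A_r(\beta_r(x))=\beta_i(x)$: this is the definition for $r=l$, and then $b_r(\beta_r(x))=f^{r-1-i}(\beta_i(x))=\beta_{r-1}(x)$, so $A_{r-1}(\beta_{r-1}(x))=A_r(\beta_r(x))=\beta_i(x)$. Now $\operatorname{Im}\beta_l$ is constant. If $\operatorname{Im}\beta_r$ converges as $x\to\infty$ then, as $\operatorname{Re}\beta_r\to\infty$, $\operatorname{Im}\beta_{r-1}=\operatorname{Arg}(\beta_r-a)+2\pi p_r\to2\pi p_r$. So $2\pi p_r=\lim_{x\to\infty}\operatorname{Im}\beta_{r-1}(x)$. As $\operatorname{Im}\beta_{r-1}(x)-\operatorname{Im}a_{r-1}$ is the variation of $\theta_r$ from $0$ to $x$,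
$$|2\pi p_r|\le|a_{r-1}|+q_r\le e^{M_0}+|a|+Q\qquad(i<r\le l).\tag{17}$$

*Argument functions.* Let $i\le r\le l$. If $r-i<l$, then $A_r$ omits $a$; let $\Theta_r$ be a branch of $\arg(A_r-a)$ on $H^+$. By (5), $|d\Theta_r|\le4|dz|/(\operatorname{Re}z-M_0)$. If $(r,i)=(l,0)$, then $A_l=B$ takes the value $a$ only at $a_l$. Define $\Theta_l$ on the simply connected set $H^s=H^+\setminus\{a_l-t:t\ge0\}$. There $|d\Theta_l|\le4|dz|/\min(\operatorname{Re}z-M_0,|z-a_l|)$ by the $\frac14$-theorem. For points $y$ of the removed slit in $H^+$, $\operatorname{Re}a\le M_0<\operatorname{Re}y\le\operatorname{Re}a_l$ and $\operatorname{Im}y=\operatorname{Im}a_l$, so $|y-a|\le|a_l-a|\le e^{M_0}$; thus $D_1\subset H^s$. Choosing branches successively for $r=i,i+1,\dots,l$, normalize so that $\Theta_r=\Theta_{r-1}\circ b_r$ on $D_1$. This is possible since both sides are arguments of $A_r-a$ on the connected set $D_1$. Finally, $\beta_i(x)=A_l(a_l+x)$, so $\theta_i(x)=\Theta_l(a_l+x)+\mathrm{const}$, and it suffices to bound the variation of $\Theta_l$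 on the points $a_l+x$ (with $x>0$ if $i=0$).

*Reference points.* Let $E_0=e^{M_0+2}$, $x_*=a+2E_0\in D_1$, and $y_r=b_{r+1}(x_*)=M_0+2+\log2+2\pi ip_{r+1}$ for $i\le r<l$. Then $\Theta_r(y_r)=\Theta_{r+1}(x_*)$. For $r<l$ go from $y_r$ horizontally to real part $\operatorname{Re}x_*$, then vertically to $x_*$. The horizontal part contributes at most $\log\frac{2E_0}{2.6}\le M_0+2$ to $\int|dz|/(\operatorname{Re}z-M_0)$. By (17) and $Q\le e^{M_0}$ the vertical part has length at most $2e^{M_0}+2|a|$, at distance at least $E_0$, and contributes at most $1$. So $|\Theta_r(y_r)-\Theta_r(x_*)|\le4(M_0+4)$ for $i\le r<l$. Telescoping through $\Theta_r(y_r)=\Theta_{r+1}(x_*)$ gives $|\Theta_r(y_r)-\Theta_l(x_*)|\le4l(M_0+4)$.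

*Estimate.* Let $\zeta_l=a_l+x$. While $|\zeta_r-a|>E_0$ and $r>i$, put $\zeta_{r-1}=b_r(\zeta_r)$. Here $\zeta_r\in D_1$, $\operatorname{Re}\zeta_{r-1}=\log|\zeta_r-a|>M_0+2$ and $\Theta_r(\zeta_r)=\Theta_{r-1}(\zeta_{r-1})$. Let $r$ be the final index; then $\Theta_l(\zeta_l)=\Theta_r(\zeta_r)$. There are four cases.

(a) $r<l$, $|\zeta_r-a|\le E_0$. We have $\operatorname{Re}\zeta_r>M_0+2$ and $|\operatorname{Im}\zeta_r-2\pi p_{r+1}|\le\pi/2$. A path from $\zeta_r$ to $y_r$, vertical and then horizontal, at distances between $2$ and $2E_0$, contributes at most $\log\frac{2E_0}2+\frac\pi4\le M_0+4$. So $|\Theta_r(\zeta_r)-\Theta_r(y_r)|\le4(M_0+4)$.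

(b) $r=i<l$, $|\zeta_i-a|>E_0$. Here $\Theta_i$ is a branch of $\arg(z-a)$ on $H^+$ and has oscillation at most $\pi$, so $|\Theta_i(\zeta_i)-\Theta_i(y_i)|\le4(M_0+4)$ again.

(c) $r=l$, $|\zeta_l-a|\le E_0$, $i\ge1$. Go horizontally from $\zeta_l$ (distance at least $g$) to real part $\operatorname{Re}x_*$ (distance at most $2E_0$), then vertically by $|\operatorname{Im}a_l-\operatorname{Im}a|\le e^{M_0}$, at distance at least $E_0$. This gives $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4\log(2E_0/g)+4\frac{e^{M_0}}{E_0}\le4(M_0+4)+4\log(1/g)$.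

(d) $r=l$, $|\zeta_l-a|\le E_0$, $i=0$. If $x\ge g/2$, use the same path, which avoids the slit. On the horizontal part $z=a_l+y$ and $\min(\operatorname{Re}z-M_0,|z-a_l|)=y\ge g/2$, where $y$ ends at most at $2E_0$. On the vertical part the minimum is at least $E_0$, because $M'\le e^{M_0}+|a|$. So the bound is $4\log(4E_0/g)+4\le4(M_0+4)+4\log(1/g)+4$. If $0<x<g/2$, let $h(z)=(B(a_l+gz)-a)/(gB'(a_l))$, a normalized univalent function on the unit disc. By the growth theorem $\big|\log|h(z)/z|\big|\le2\log4$ on $|z|\le\frac34$. By Borel–Carathéodory, applied to the branch of $\log(h(z)/z)$ vanishing at $0$, with radii $\frac12<\frac34$, $|\arg(h(z)/z)|\le4\cdot2\log4\le12$ for $|z|\le\frac12$. Taking $z=x/g>0$, we see that $\theta_0$ varies by at most $24$ on $(0,g/2]$. Since $|a_l+\frac g2-a|\le e^{M_0}+1\le E_0$, the point $x=g/2$ falls under the first part of (d). Hence $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4(M_0+4)+4\log(1/g)+28$ for $0<x<g/2$.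

In all cases $|\Theta_l(\zeta_l)-\Theta_l(x_*)|\le4(l+1)(M_0+4)+4\log(1/g)+28$. Doubling gives $q_i\le Q$. $\square$

**Step 3: the last ray is separated from everything else.** Here the gap $g$ is used. For $j<l$, $\operatorname{Im}\beta_j-\operatorname{Im}a_j$ is the variation of $\theta_{j+1}$, and it is $0$ for $j=l$. So $|\operatorname{Im}\beta_j(x)|\le|a_j|+Q\le e^{M_0}+|a|+Q$ for $j\le l$. By (16), $|\operatorname{Im}\beta_m(x)|\ge e^x|\operatorname{Im}(u-a)|-|a|\ge e^{M'}-CM'^3-|a|$. Now
$$e^{M'}-e^{M_0}\ge(1-e^{-g})e^{M'}\ge\tfrac g2e^{M'}\ge\tfrac12M'^{-3}e^{M'},$$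
and $Q\le CM'^3$. So for $M_{**}$ large
$$\inf_{K_m}|\operatorname{Im}|>\max\Big\{\sup_{j\le l}\sup_{K_j}|\operatorname{Im}|,\ \max_i|z_i|+Q+2\pi\Big\}.\tag{18}$$

**Step 4: the slit plane $V$.** We show that the complement of the curves is a simply connected domain containing the cycle. By (18), $K_j\cap K_m=\emptyset$ for $j<m$. If $\beta_j(x)=\beta_k(x')$ with $j<k\le m$, then applying $f^{m-k}$ gives $K_{j+m-k}\cap K_m\ne\emptyset$ with $j+m-k<m$, a contradiction. So $K_0,\dots,K_m$ are pairwise disjoint, and the sets $K_j\cup\{\infty\}$ are arcs in the sphere meeting pairwise exactly in $\infty$. An arc does not separate the sphere, and by Janiszewski's theorem the union of two compact non-separating sets with connected intersection does not separate it. Adding one arc at a time, we see that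
$$V=\mathbb C\setminus\bigcup_{j=0}^mK_j$$
is connected. It is open, and its complement in the sphere is connected, so $V$ is simply connected. If $z_i\in K_j$, then $f^{m-j}(z_i)$ is a cycle point in $K_m$, contradicting (18). So $z_i\in V$ for all $i$.

**Step 5: inverse branches map $V$ into itself.** Since $a=\beta_0(0)\notin V$, there is a branch $L_i:V\to\mathbb C$ of $\log(\cdot-a)$ with $L_i(z_{i+1})=z_i$. We want $L_i(V)\subset V$. If $L_i(x)\in K_j$ with $x\in V$ and $j<m$, then $x=f(L_i(x))\in K_{j+1}$, which is impossible. The ray $K_m$ is the problem, as its image is not among the cuts. We exclude it by showing that $L_i(V)$ lies in a horizontal strip which, by (18), does not reach $K_m$.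

The set $f^{-1}(K_0)$ is the union of the curves $\kappa_p=\{\log(\beta_0(x)-a):x>0\}+2\pi ip$, $p\in\mathbb Z$, where a fixed continuous branch is used. The real part tends to $-\infty$ as $x\to0$ and to $+\infty$ as $x\to\infty$. By Lemma 10 with $i=0$, $\kappa_p$ lies in a closed strip $S_p=\{\alpha+2\pi p\le\operatorname{Im}z\le\alpha+2\pi p+Q\}$.

*Every path $\tau$ from a point above $S_p$ to a point below $S_p$ meets $\kappa_p$.* Choose a closed rectangle $\{|\operatorname{Re}z|\le X,\ Y_-\le\operatorname{Im}z\le Y_+\}$ containing $\tau$ and with $S_p\subset\{Y_-<\operatorname{Im}z<Y_+\}$. Extend $\tau$ by vertical segments outside $S_p$ to the top and bottom sides. The part of $\kappa_p$ from its last visit to $\operatorname{Re}z=-X$ before its first visit to $\operatorname{Re}z=X$, up to that first visit, stays in $|\operatorname{Re}z|\le X$ and joins the left side to the right side. Two curves in a rectangle joining opposite pairs of sides intersect, and the intersection point lies on $\tau$, as the added segments are disjoint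 from $S_p$.

The open connected set $L_i(V)\ni z_i$ avoids all $\kappa_p$, since $f(L_i(V))=V$ is disjoint from $K_0$. Let $p$ be minimal with $\alpha+2\pi p>\operatorname{Im}z_i$. Then $z_i$ is below $S_p$, so no point of $L_i(V)$ lies above $S_p$, and $\operatorname{Im}y\le\alpha+2\pi p+Q\le\operatorname{Im}z_i+2\pi+Q$ on $L_i(V)$. Taking $p$ maximal with $\alpha+2\pi p+Q<\operatorname{Im}z_i$ gives $\operatorname{Im}y\ge\operatorname{Im}z_i-2\pi-Q$ in the same way. Hence
$$|\operatorname{Im}y|\le\max_i|z_i|+Q+2\pi\qquad(y\in L_i(V)).\tag{19}$$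
By (18), $L_i(V)\cap K_m=\emptyset$. So $L_i(V)\subset V$. The map $\Lambda=L_0\circ L_1\circ\dots\circ L_{n-1}:V\to V$ satisfies $f^n\circ\Lambda=\mathrm{id}$ and fixes $z_0$ with derivative $1/\lambda$. We are in the situation of Section 3, and it remains to find a periodic address whose tail is reproduced by a power of $\Lambda$.

**Step 6: $V$ near $+\infty$.** We describe the branches $L_i$ far to the right. We have $\beta_l'=1$ and $\beta_j'=\beta_{j+1}'/(\beta_{j+1}-a)$ for $j<l$. For $1\le k\le l$, $\operatorname{Im}\beta_k$ is bounded and $\operatorname{Re}\beta_k\to\infty$, so $\operatorname{Arg}(\beta_k-a)\to0$. Thus $\arg\beta_j'\to0$ (mod $2\pi$), and $\operatorname{Re}\beta_j$ is eventually strictly increasing for all $j\le l$. Hence for large $R$ (also $R>|a|+|u|$) each $K_j\cap\{\operatorname{Re}z>R\}$, $j\le l$, is the graph of a continuous function of $\operatorname{Re}z\in(R,\infty)$. The set $K_m\cap\{\operatorname{Re}z>R\}$ is such a graph if $\operatorname{Re}(u-a)>0$, and is empty otherwise. These graphs are disjoint,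 so $V\cap\{\operatorname{Re}z>R\}$ has finitely many components $U$, the regions above, below and between consecutive graphs, and $U\cap\{\operatorname{Re}z>R'\}$ is connected for $R'\ge R$.

On $U$ we have $\operatorname{Re}(z-a)>0$, so $L_i(z)=\operatorname{Log}(z-a)+2\pi ib_i(U)$ with $b_i(U)\in\mathbb Z$. Moreover $L_i(U\cap\{\operatorname{Re}z>e^R+|a|\})$ is connected and contained in $V\cap\{\operatorname{Re}z>R\}$, so it lies in one component $\Phi_i(U)$ of that set. By finiteness there is $P$ with $|b_i(U)|\le P$ for all $i,U$.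

**Step 7: tails of hairs lie in $V$.** Choose $t_P\ge2\pi P+2|a|+R+3$ with $(2\pi P+|a|+2)e^{-t_P}\le\frac14$. Let $s$ be eventually periodic with entries bounded by $P$. Then $g_s(t)\in V\cap\{\operatorname{Re}z>R\}$ for $t\ge t_P$. Indeed $\operatorname{Re}g_s(t)\ge t-\frac12>R$ by (3). If $g_s(t)\in K_j$, then $y=f^{m-j}(g_s(t))=g_{\sigma^{m-j}s}(F^{m-j}(t))\in K_m$ has $\operatorname{Re}y\ge t_P-\frac12$ and $|\operatorname{Im}y|\le2\pi P+\frac12$, so $\operatorname{Re}(y-a)>2\pi P+|a|+\frac12\ge|\operatorname{Im}(y-a)|$. But $y-a$ is a positive multiple of $u-a$, so $|\operatorname{Im}(y-a)|\ge|\operatorname{Re}(y-a)|$ by (16), a contradiction.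

So $g_s([t_P,\infty))$ lies in one component $U$. With $b=b_i(U)$, (4) applied to the address $bs$ gives
$$L_i(g_s(F(t)))=g_{bs}(t)\quad(t\ge t_P),\qquad g_{bs}([t_P,\infty))\subset\Phi_i(U).\tag{20}$$
The inclusion holds because $g_{bs}([t_P,\infty))$ lies in one component and its points with large $t$ lie in $\Phi_i(U)$.

**Step 8: a periodic address by pigeonhole.** Start with $s^{(0)}=\overline0$ and apply (20) successively with $i=n-1,n-2,\dots,0,n-1,\dots$. This gives $s^{(k+1)}=b_{k+1}s^{(k)}$ and components $U_k\supset g_{s^{(k)}}([t_P,\infty))$, where $b_{k+1}$ and $U_{k+1}$ depend only on $U_k$ and $k$ mod $n$. By finiteness there are $\kappa\equiv0$ mod $n$ and $N\ge1$ with $U_{\kappa+nN}=U_\kappa$. Hence $b_{\kappa+nN+j}=b_{\kappa+j}$ for $j\ge1$. So, with $\omega=b_{\kappa+nN}\cdots b_{\kappa+1}$,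
$$s^{(\kappa+qnN)}=\omega^qs^{(\kappa)},\qquad\Lambda^N\big(g_{\omega^qs^{(\kappa)}}(F^{nN}(t))\big)=g_{\omega^{q+1}s^{(\kappa)}}(t)\quad(t\ge t_P).\tag{21}$$
Let $s^*=\omega\omega\omega\cdots$. We let $q\to\infty$ in (21). If $s,s'$ (eventually periodic, bounded by $P$) agree in the first $c$ entries, then $|g_s(t)-g_{s'}(t)|\le2^{-c}(4\pi P+1)$ for $t\ge t_P$. To see this, apply (4) $c$ times. The points $g_{\sigma^js}(F^j(t))-a$ and $g_{\sigma^js'}(F^j(t))-a$ have real part at least $2$, on the convex set $\{\operatorname{Re}z\ge2\}$ we have $|\operatorname{Log}'|\le\frac12$, and $|g_{\sigma^cs}(F^c(t))-g_{\sigma^cs'}(F^c(t))|\le4\pi P+1$ by (3). So $g_{\omega^qs^{(\kappa)}}\to g_{s^*}$ on $[t_P,\infty)$. Since $g_{s^*}([t_P,\infty))\subset V$ by Step 7 and $\Lambda^N$ is continuous on $V$, (21) gives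
$$\Lambda^N\big(g_{s^*}(F^{nN}(t))\big)=g_{s^*}(t)\qquad(t\ge t_P).$$
Now Lemma 6 applies to $\Lambda^N$, $c=nN$, $s=s^*$ and $T=t_P$: we have $f^{nN}\circ\Lambda^N=\mathrm{id}$, $\Lambda^N(z_0)=z_0$, $|(\Lambda^N)'(z_0)|=|\lambda|^{-N}<1$, and $V\ne\mathbb C$ is simply connected. So the periodic hair $g_{s^*}$ lands at $z_0$, contradicting the assumption that the cycle is not accessible. Hence $\operatorname{Re}a_{l+1}\ge M'+2$, which proves Proposition 9 and, with it, Theorem 1. $\square$

## 8. Irrationally indifferent cycles are never landing points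

**Proof of Corollary 2.** Let $a\notin I(f)$ have unbounded orbit. An attracting or parabolic cycle would attract the only singular value $a$, making its orbit bounded. So every cycle is repelling or irrationally indifferent. Repelling periodic points are landing points of periodic hairs by Theorem 1.

Conversely, let $z_0$ be a periodic point of exact period $n$ which is the landing point of a periodic hair $\gamma$ with $f^c(\gamma)=\gamma$. We first determine how $f^c$ moves points on $\gamma$. Since $z_0\notin I(f)$, the point $z_0$ is not on $\gamma$. With $\gamma(0)=z_0$ and $\gamma(\infty)=\infty$, the curve $\gamma$ becomes a continuous injective map of the compact interval $[0,\infty]$ into the sphere, hence a homeomorphism onto its image. So $\varphi=\gamma^{-1}\circ f^c\circ\gamma:(0,\infty)\to(0,\infty)$ is continuous. It is surjective, and locally injective because $f^c$ is; so it is a strictly monotone homeomorphism of $(0,\infty)$. As $t\to0$, $\gamma(\varphi(t))=f^c(\gamma(t))\to f^c(z_0)\ne\infty$. So $\varphi(t)\not\to\infty$,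 $\varphi$ is increasing, $\varphi(t)\to0$ as $t\to0$, and $f^c(z_0)=z_0$. There is no $t$ with $\varphi(t)=t$, because $\gamma(t)$ would be periodic and not escaping. If $\varphi(t)<t$ for all $t$, then $\varphi^k(t)\to0$ and $f^{ck}(\gamma(t))\to z_0$, again contradicting escape. So $\varphi(t)>t$ for all $t>0$.

Let $G$ be the local inverse of $f^c$ at $z_0$ fixing $z_0$. For small $t$, $G(\gamma(t))$ and $\gamma(\varphi^{-1}(t))$ have the same image $\gamma(t)$ under $f^c$, and both lie near $z_0$, where $f^c$ is injective; so they coincide. Fix a small $t_1$, let $p|_{[0,1]}$ parametrize $\gamma$ from $\gamma(t_1)$ to $\gamma(\varphi^{-1}(t_1))$, and extend by $p(\tau+1)=G(p(\tau))$. Since $\varphi^{-k}(t_1)\to0$, $p(\tau)\to z_0$ as $\tau\to\infty$.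

We recall the Snail Lemma (Milnor, *Dynamics in One Complex Variable*, §16): if a path $p:[0,\infty)\to\mathbb C\setminus\{z_0\}$ converges to a fixed point $z_0$ of $G$ and $G(p(\tau))=p(\tau+1)$, then $|G'(z_0)|<1$ or $G'(z_0)=1$. Now $c$ is a multiple of $n$, and $(f^c)'(z_0)=1/G'(z_0)$ is the power $c/n$ of the multiplier of $z_0$. So $z_0$ is repelling, or its multiplier is a root of unity. In neither case is $z_0$ irrationally indifferent; since every cycle is repelling or irrationally indifferent, $z_0$ is repelling.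

Thus the periodic points that are not landing points of periodic hairs are exactly the irrationally indifferent ones. By (ii) they form at most one orbit. So the exceptional orbit exists if and only if there is an irrationally indifferent cycle, and then it is that cycle. $\blacksquare$
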